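# Every simple Osborn loop is Moufang

## 1. Commutative Osborn loops are Moufang

A loop is a set $Q$ with a multiplication and an identity element $1$ for which all left translations $L_x\colon y\mapsto xy$ and all right translations $R_x\colon y\mapsto yx$ are permutations. We write $u\backslash v=L_u^{-1}(v)$ and $u/v=R_v^{-1}(u)$ for the divisions. Each $x$ has a left inverse $x^\lambda$ and a right inverse $x^\rho$, so $x^\lambda x=1=xx^\rho$; in a loop these two may differ, but always $(x^\rho)^\lambda=x=(x^\lambda)^\rho$. In products a dot binds more weakly than juxtaposition, so $yz\cdot x=(yz)x$. Maps act on the left and are composed from right to left.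

**Definition.** $Q$ is an Osborn loop if
$$x(yz\cdot x)=(x^{\lambda}\backslash y)(zx)\qquad\text{for all }x,y,z\in Q. \tag{1}$$

**Definition.** $Q$ is Moufang if
$$(xy)(zx)=(x(yz))x\qquad\text{for all }x,y,z\in Q. \tag{2}$$

In a group $x^\lambda\backslash y=xy$, so both sides of (1) are $xyzx$, and every group is Osborn. The standard nonassociative Moufang loop is the set of nonzero real octonions under multiplication.

How far is (1) from (2)? Put $T_x=L_x^{-1}R_x$, so that $T_x(u)=x\backslash(ux)$. In a group this is conjugation by $x$.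

**Proposition 1.** Let $Q$ be an Osborn loop.

(a) $L_xR_x=R_xL_{x^\lambda}^{-1}$ for all $x$.

(b) For each $x$, the conditions $L_xR_x=R_xL_x$ and $L_{x^\lambda}L_x=\mathrm{id}$ are equivalent. If they hold for all $x$, then $Q$ is Moufang.

(c) If $Q$ is commutative, or if every $T_x$ is an automorphism of $Q$, then $Q$ is Moufang.

*Proof.* (a) Put $z=1$ in (1): $x(yx)=(x^\lambda\backslash y)x$.

(b) By (a), $L_xR_x=R_xL_x$ holds exactly when $L_{x^\lambda}^{-1}=L_x$. If this is so, then (1) reads $x(yz\cdot x)=(xy)(zx)$, and its left side is $L_xR_x(yz)=R_xL_x(yz)=(x(yz))x$. This is (2).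

(c) If $Q$ is commutative, then $L_x=R_x$ and (b) applies. Suppose $T_x$ is an automorphism. We have $T_x(x)=x\backslash(xx)=x$. Any automorphism $\theta$ satisfies $\theta L_u=L_{\theta(u)}\theta$, so $T_xL_x=L_xT_x$. Therefore $R_x=L_xT_x$ commutes with $L_x$, and (b) applies. $\square$

So a commutative Osborn loop is Moufang, and the commutativity enters only through the triviality of $T_x$; it would be enough to know that the $T_x$ are automorphisms. What changes for a noncommutative Osborn loop is that we know almost nothing about $T_x$ beyond $T_x(1)=1$. There are Osborn loops that are not Moufang, so some hypothesis must help. The hypothesis here is simplicity.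

## 2. Normal subloops, nuclei, and the statement for simple loops

Let $\mathrm{Mlt}(Q)=\langle L_x,R_x:x\in Q\rangle$, and for a permutation group $G$ on $Q$ let $G_1$ be the stabilizer of $1$. Put $\mathrm{Inn}(Q)=\mathrm{Mlt}(Q)_1$, $\mathrm{LMlt}=\langle L_x:x\in Q\rangle$ and $\mathrm{RMlt}=\langle R_x:x\in Q\rangle$. Clearly $T_x\in\mathrm{Inn}(Q)$. If $Q$ is a group, $\mathrm{Inn}(Q)$ is the group of inner automorphisms, while $\mathrm{LMlt}_1=\mathrm{RMlt}_1=1$.

**Definition.** A subloop $S\le Q$ is normal if $\varphi(S)=S$ for all $\varphi\in\mathrm{Inn}(Q)$. The loop $Q$ is simple if its only normal subloops are $\{1\}$ and $Q$.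

For groups these are the usual notions. As for groups, the cosets $xS$ of a normal subloop form a quotient loop $Q/S$.

**Definition.** $Q$ is conjugacy closed (a CC-loop) if $x\cdot yz=(xy/x)\cdot xz$ and $zy\cdot x=zx\cdot(x\backslash yx)$ hold in $Q$. An Osborn loop is proper if it is neither conjugacy closed nor Moufang.

Groups are CC-loops: in a group $xy/x=xyx^{-1}$, and $xyx^{-1}\cdot xz=xyz$. Moufang loops and CC-loops are in fact all Osborn loops; we check this in Lemmas 4 and 5 below.

**Definition.** The left, middle and right nuclei of $Q$ consist of the elements $n$ with, respectively, $n(uv)=(nu)v$, $(un)v=u(nv)$, $(uv)n=u(vn)$ for all $u,v\in Q$.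

For the nonzero octonions each nucleus is the set of nonzero reals. We use the following known fact.

**Fact.** In an Osborn loop the three nuclei coincide, and this nucleus $N(Q)$ is a normal subloop.

A loop is a group exactly when its nucleus is everything. So a simple Osborn loop that is not a group has $N(Q)=1$. It is also known that there are no proper Osborn loops of order at most $13$; the smallest known ones have order $16$, and their nucleus is nontrivial. This gives no simple example, and the question is whether a simple proper Osborn loop exists at all.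

**Theorem 2.** Every simple Osborn loop, finite or infinite, is Moufang. Consequently there is no simple proper Osborn loop.

To use simplicity we need a supply of normal subloops. They will come from invariant equivalence relations.

**Lemma 3.** Let $\sim$ be an equivalence relation on $Q$ that is invariant under $\mathrm{Mlt}(Q)$. Then the class $S$ of $1$ is a normal subloop, the class of $x$ is $xS=Sx$, and the classes form the quotient loop $Q/S$.

*Proof.* Let $s,t\in S$. Then $st=R_t(s)\sim R_t(1)=t\sim1$, $s\backslash t=L_s^{-1}(t)\sim L_s^{-1}(s)=1$ and $t/s=R_s^{-1}(t)\sim R_s^{-1}(s)=1$. So $S$ is a subloop. If $\varphi\in\mathrm{Inn}(Q)$, then $\varphi$ permutes the classes and fixes $1$, so $\varphi(S)=S$. As $L_x$ and $R_x$ permute the classes and send $1$ to $x$, the class of $x$ is $L_x(S)=R_x(S)$. Finally $u\sim u'$ and $v\sim v'$ imply $uv\sim u'v\sim u'v'$. On classes, left and right multiplication by a class are the permutations induced by $L_x$ and $R_x$, so the classes form a loop. $\square$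

For example, the orbits of a normal subgroup $I$ of $\mathrm{Mlt}(Q)$ are the classes of such a relation.

## 3. Autotopisms and the elements they move $1$ to

**Definition.** A triple $(\alpha,\beta,\gamma)$ of permutations of $Q$ is an autotopism if $\alpha(u)\beta(v)=\gamma(uv)$ for all $u,v\in Q$.

Autotopisms form a group under componentwise composition. In a group, $(L_a,R_b,L_aR_b)$ is one, since $(au)(vb)=a(uv)b$. An automorphism is the same as an autotopism $(\theta,\theta,\theta)$. The identity (1) says precisely that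
$$A(x)=(L_{x^{\lambda}}^{-1},\,R_x,\,L_xR_x)$$
is an autotopism for every $x$. For any autotopism, computing $\gamma(uv)$ in two ways gives
$$\gamma L_u=L_{\alpha(u)}\beta,\qquad \gamma R_v=R_{\beta(v)}\alpha. \tag{3}$$
Putting $u=1$ or $v=1$ in $\alpha(u)\beta(v)=\gamma(uv)$ also gives
$$\gamma(v)=\alpha(1)\beta(v),\qquad \gamma(u)=\alpha(u)\beta(1). \tag{4}$$
From (4) we read off three rules.

* (5) If $\alpha(1)=1$ and $c=\beta(1)$, then $\beta=\gamma=R_c\alpha$.
* (6) If $\beta(1)=1$ and $d=\alpha(1)$, then $\alpha=\gamma=L_d\beta$.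
* (7) If $\alpha(1)=\beta(1)=1$, then $\alpha=\beta=\gamma$ is an automorphism.

A fourth rule holds in an Osborn loop.

* (8) If $Q$ is Osborn and $N(Q)=1$, then an autotopism is determined by its first component.

Indeed, if two autotopisms share the first component, their quotient has first component $\mathrm{id}$, so by (5) it is $(\mathrm{id},R_n,R_n)$. This means $u(vn)=(uv)n$ for all $u,v$, so $n$ is in the right nucleus, which is $N(Q)=1$. In a nontrivial group the rule fails: $(\mathrm{id},R_n,R_n)$ is an autotopism for every $n$.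

**Lemma 4.** Every CC-loop is Osborn.

*Proof.* The two CC identities say that $(R_x^{-1}L_x,L_x,L_x)$ and $(R_x,T_x,R_x)$ are autotopisms. Their product, in this order, is $(R_x^{-1}L_xR_x,\;L_xT_x,\;L_xR_x)=(R_x^{-1}L_xR_x,\;R_x,\;L_xR_x)$. By (3) for the second one with $u=x^\lambda$, $R_xL_{x^\lambda}=L_{x^\lambda x}T_x=L_x^{-1}R_x$. Thus $L_{x^\lambda}^{-1}=R_x^{-1}L_xR_x$, and the product is $A(x)$. $\square$

## 4. Cubes in Moufang loops, and why the $T_x$ need not be automorphisms

Proposition 1(c) suggests a plan: use simplicity to show that every $T_x$ is an automorphism. Before trying, let us test the plan on Moufang loops, which any proof must accommodate.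

**Lemma 5.** Let $Q$ be a Moufang loop.

(a) $L_xR_x=R_xL_x$ and $x^\lambda=x^\rho=:x^{-1}$. Moreover $x^{-1}(xu)=u=(ux)x^{-1}$ and $(uv)^{-1}=v^{-1}u^{-1}$, and $Q$ is Osborn.

(b) Put $x^3=x(xx)=(xx)x$ and $c=(x^3)^{-1}$. Then $(T_x,R_cT_x,R_cT_x)$ is an autotopism.

(c) $T_x$ is an automorphism if and only if $x^3\in N(Q)$.

*Proof.* (a) With $y=1$, (2) gives $x(zx)=(xz)x$, so $L_xR_x=R_xL_x$. With $y=x^\rho$, (2) gives $zx=(x(x^\rho z))x$, so $z=x(x^\rho z)$, that is, $L_{x^\rho}=L_x^{-1}$. Applied to $x$ this gives $x^\rho x=1$, so $x^\rho=x^\lambda$, and $x^{-1}(xu)=u$. With $z=x^{-1}$, (2) gives $xy=(x(yx^{-1}))x=x((yx^{-1})x)$, so $y=(yx^{-1})x$. Hence $R_{x^{-1}}=R_x^{-1}$ and $(ux)x^{-1}=u$. If $w=uv$, then $v=u^{-1}w$, then $vw^{-1}=u^{-1}$, then $w^{-1}=v^{-1}u^{-1}$. Finally, $x^\lambda\backslash y=L_{x^{-1}}^{-1}(y)=xy$ and $(x(yz))x=x(yz\cdot x)$, so (2) becomes (1).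

(b) By (2), $(L_x,R_x,L_xR_x)$ is an autotopism: $(xu)(vx)=x(uv\cdot x)$. Put $u=t^{-1}$ and $v=tw$, so $uv=w$. Multiplying on the left by $(xt^{-1})^{-1}=tx^{-1}$ gives $(tw)x=(tx^{-1})(x\cdot wx)$. So $(R_x^{-1},L_xR_x,R_x)$ is an autotopism too. The product of the inverse of the first with the inverse of the second has first component $L_x^{-1}R_x=T_x$ and second component $R_x^{-1}R_x^{-1}L_x^{-1}$. The latter sends $1$ to $(x^{-1}x^{-1})x^{-1}=(x(xx))^{-1}=c$. Since $T_x(1)=1$, (5) gives the claim.

(c) If $T_x$ is an automorphism, multiply the autotopism of (b) by $(T_x^{-1},T_x^{-1},T_x^{-1})$: then $(\mathrm{id},R_c,R_c)$ is an autotopism, so $c\in N(Q)$, and $x^3=c^{-1}\in N(Q)$. If $x^3\in N(Q)$, then $c\in N(Q)$, so $(\mathrm{id},R_c,R_c)$ is an autotopism. Dividing it out of (b) leaves $(T_x,T_x,T_x)$. $\square$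

Here is a case by hand. In the octonions let $i,j,\ell$ be the usual generating imaginary units; distinct orthogonal imaginary units anticommute. The units $j,\ell,j\ell$ are orthogonal to $i$, so $T_i$ negates all three. But an automorphism that negates $j$ and $\ell$ must fix $j\ell$. So $T_i$ is not an automorphism, in agreement with $i^3=-i\notin\mathbb R$.

The plan fails for simple loops as well. Let $M$ be a finite nonassociative simple Moufang loop. Then $N(M)=1$. Moufang loops of odd order are solvable (G. Glauberman, *On loops of odd order II*, J. Algebra 8 (1968)), and a solvable simple loop is an abelian group, so $|M|$ is even. Inversion permutes $M$ and fixes $1$; as $|M|$ is even, it fixes some $x\ne1$. Then $x^3=x\notin N(M)$, and $T_x$ is not an automorphism.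

Lemma 5(b) shows exactly where the plan breaks. The map $T_x$ does extend to an autotopism, but with a twist $R_c$, and nothing forces $c=1$. So we change the plan: collect all elements $c$ that occur in such twisted autotopisms into one set $C$ and ask how large it is. It turns out that for a nonassociative simple loop there are two cases: the $T_x$ have no twist, or $C=Q$. In the first case Proposition 1 finishes. In the second case there are so many twisted autotopisms that, with the uniqueness rule (8), they force a new identity on $Q$.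

## 5. Conjugating left translations by right translations

From here to the end of Section 10, $Q$ is an Osborn loop. Write $J(x)=x^\rho$, a bijection with inverse $x\mapsto x^\lambda$. The aim of this section is to extract from the autotopisms $A(x)$ the commutation rules between $L$'s and $R$'s.

**Step 1: a second form of the defining autotopisms.** Put $B(x)=A(x^\rho)^{-1}$. Since $(x^\rho)^\lambda=x$, its first two components are $L_x$ and $R_{x^\rho}^{-1}$. Since $1/x^\rho=x$, (4) says that its third component sends $u$ to $(xu)x$ and $v$ to $x(v/x^\rho)$. Hence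
$$B(x)=(L_x,\;R_{x^\rho}^{-1},\;R_xL_x),\qquad R_xL_x=L_xR_{x^\rho}^{-1}. \tag{9}$$
Let autotopisms act on $Q\times Q$ by $(u,v)\mapsto(\alpha(u),\beta(v))$. Then $B(x)$ sends $(1,1)$ to $(x,1/x^\rho)=(x,x)$, and $A(x)$ sends $(1,1)$ to $(x^\lambda\backslash1,x)=(x,x)$.

**Step 2: conjugation formulas.** We want $L$'s conjugated by $R$'s, and $R$'s conjugated by $L$'s. By (3) for $B(x)$ and (9), $L_xR_{x^\rho}^{-1}L_u=L_{xu}R_{x^\rho}^{-1}$ and $R_xL_xR_v=R_{v/x^\rho}L_x$, so
$$R_{x^\rho}^{-1}L_uR_{x^\rho}=L_x^{-1}L_{xu},\qquad L_xR_vL_x^{-1}=R_x^{-1}R_{v/x^\rho}. \tag{10}$$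
For the inverse conjugations let $y=x^\rho$, so $A(y)=(L_x^{-1},R_y,L_yR_y)$. By (4) its third component is also $R_yL_x^{-1}$, so $L_yR_y=R_yL_x^{-1}$. Now (3) gives $L_yR_yL_u=L_{x\backslash u}R_y$ and $R_yL_x^{-1}R_v=R_{vy}L_x^{-1}$, that is,
$$R_yL_uR_y^{-1}=L_y^{-1}L_{x\backslash u},\qquad L_x^{-1}R_vL_x=R_{x^\rho}^{-1}R_{vx^\rho}. \tag{11}$$
As $x$ runs through $Q$, so does $x^\rho$. Hence $\mathrm{LMlt}$ and $\mathrm{RMlt}$ are normal in $\mathrm{Mlt}(Q)$.

**Step 3: the automorphisms $\varphi_y$.** By Proposition 1(b), $Q$ is Moufang as soon as every $L_{y^\lambda}L_y$ is the identity. This step shows that these maps are at least automorphisms. The autotopism $A(y)^{-1}B(y)$ fixes $(1,1)$, so by (7) its components agree and form an automorphism: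
$$\varphi_y:=L_{y^\lambda}L_y=R_y^{-1}R_{y^\rho}^{-1}\in\mathrm{Aut}(Q). \tag{12}$$
We have $\varphi_y(y^\rho)=y^\lambda(yy^\rho)=y^\lambda$. Applying $\varphi_y$ to $yy^\rho=1$ gives $\varphi_y(y)\,y^\lambda=1$, so
$$\varphi_y(y)=y^{\lambda\lambda}. \tag{13}$$
Also $\varphi_yL_{y^\rho}=L_{y^\lambda}\varphi_y$, that is, $L_{y^\lambda}L_yL_{y^\rho}=L_{y^\lambda}L_{y^\lambda}L_y$. Canceling $L_{y^\lambda}$,
$$L_yL_{y^\rho}=L_{y^\lambda}L_y,\quad\text{that is,}\quad\varphi_{y^\rho}=\varphi_y. \tag{14}$$

## 6. The group generated by the $B(x)$ and the subloop $U$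

Let $\mathcal G=\langle B(x):x\in Q\rangle$. It contains every $A(x)=B(x^\lambda)^{-1}$. By (9), the first components of its elements form $\mathrm{LMlt}$, and the second components form $\mathrm{RMlt}$. Therefore any $\alpha\in\mathrm{LMlt}$ lifts to some $(\alpha,\beta,\gamma)\in\mathcal G$. The next lemma describes the lifts when $\alpha$ fixes $1$.

**Lemma 6.** $\mathrm{LMlt}_1=\mathrm{RMlt}_1$. For each $\alpha$ in this group there is $c\in Q$ such that, with $d=c^\lambda$, both $(\alpha,R_c\alpha,R_c\alpha)$ and $(L_d\alpha,\alpha,L_d\alpha)$ lie in $\mathcal G$.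

*Proof.* Let $\alpha\in\mathrm{LMlt}_1$ and lift it to $g\in\mathcal G$. By (5), $g=(\alpha,R_c\alpha,R_c\alpha)$ for some $c$. Since $d^\rho=c$, the element $B(d)g$ has first component $L_d\alpha$ and second component $R_c^{-1}R_c\alpha=\alpha$. By (6) it is $(L_d\alpha,\alpha,L_d\alpha)$. In particular $\alpha\in\mathrm{RMlt}_1$. Conversely let $\alpha\in\mathrm{RMlt}_1$ and lift it to an element of $\mathcal G$ with second component $\alpha$. By (6) this is $g=(L_d\alpha,\alpha,L_d\alpha)$ for some $d$. Then $B(d)^{-1}g\in\mathcal G$ has first component $\alpha$, so $\alpha\in\mathrm{LMlt}_1$. $\square$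

This would apply to $T_x$ if we knew that $T_x\in\mathrm{LMlt}$. In a group that is hopeless, since there $\mathrm{LMlt}_1=1$. The next lemma says that, in a precise sense, group quotients are the only obstacle.

**Lemma 7.** Let $I=\mathrm{LMlt}\cap\mathrm{RMlt}$. The orbit $U=I\cdot1$ is a normal subloop and $Q/U$ is a group. If $U=Q$, then $\mathrm{LMlt}=\mathrm{RMlt}=\mathrm{Mlt}(Q)$ and $\mathrm{Inn}(Q)=\mathrm{LMlt}_1$.

*Proof.* Both $\mathrm{LMlt}$ and $\mathrm{RMlt}$ are normal in $\mathrm{Mlt}(Q)$, so $I$ is normal. Its orbits form an $\mathrm{Mlt}(Q)$-invariant partition, and Lemma 3 applies. The map $L_{xy}^{-1}L_xL_y$ fixes $1$, so it lies in $\mathrm{LMlt}_1$, which by Lemma 6 lies in $I$. Hence $L_{xy}^{-1}L_xL_y(z)$ and $z$ are in the same $I$-orbit. Applying $L_{xy}$, we see that $x(yz)$ and $(xy)z$ are in the same orbit. So $Q/U$ is associative.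

Suppose $U=Q$ and let $f\in\mathrm{LMlt}$. Pick $i\in I$ with $i(1)=f(1)$. Then $i^{-1}f\in\mathrm{LMlt}_1\le I$, so $f\in I$. Thus $\mathrm{LMlt}=I$. In the same way, using $\mathrm{RMlt}_1=\mathrm{LMlt}_1\le I$, we get $\mathrm{RMlt}=I$. So both equal the group they generate, $\mathrm{Mlt}(Q)$, and $\mathrm{Inn}(Q)=\mathrm{Mlt}(Q)_1=\mathrm{LMlt}_1$. $\square$

If $Q$ is a group, then $L_a=R_b$ forces $a=b$ central, so $U$ is the center, and Lemma 7 says nothing surprising. If $Q$ is simple and not a group, then $U\ne1$, because $Q/U$ is a group. So $U=Q$, and every $T_x$ has lifts to $\mathcal G$.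

## 7. The orbit of $(1,1)$ and the relation $N(x)=N(x')$

Let $O\subseteq Q\times Q$ be the $\mathcal G$-orbit of $(1,1)$. Put $N(x)=\{y:(x,y)\in O\}$ and $C=N(1)$. (The sets $N(x)$ carry an element as argument; they should not be confused with the nucleus $N(Q)$.) By (5), $C$ is the set of all $c$ for which some $(\alpha,R_c\alpha,R_c\alpha)$ with $\alpha(1)=1$ lies in $\mathcal G$: it is the set of twists. Since $O$ is an orbit,
$$\beta(N(x))=N(\alpha(x))\qquad\text{for }(\alpha,\beta,\gamma)\in\mathcal G, \tag{15}$$
and since $B(x)(1,1)=(x,x)$, the diagonal lies in $O$, so $x\in N(x)$.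

Let us compute this in a group $G$. Here $B(x)$ acts as $(u,v)\mapsto(xu,vx)$, so
$$B(x_1)\cdots B(x_k)(1,1)=(x_1x_2\cdots x_k,\;x_k\cdots x_2x_1).$$
As $B(x)^{-1}=B(x^{-1})$, all of $O$ arises in this way. So $C$ consists of the reversals of all words whose product is $1$. Modulo the commutator subgroup $G'$ a word and its reversal agree, so $C\subseteq G'$. The word $x,y,(xy)^{-1}$ has product $1$ and reversal $(xy)^{-1}yx=y^{-1}x^{-1}yx$, so $C$ contains all commutators; and $C$ is closed under products, by concatenating words. Hence $C=G'$. By $N(x)=R_x(C)$, from (15) for $A(x)$, we get $N(x)=G'x$. In $S_3$ we have $C=A_3$, and $N(x)$ is the coset of $A_3$ containing $x$; in an abelian group $C=1$; in a nonabelian simple group $C=G$.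

The next lemma shows that $C$ always behaves as this example suggests.

**Lemma 8.** $N(x)=Cx=xC$ for all $x$. Hence $T_x(C)=C$.

*Proof.* **Step 1: $N(x)=Cx$.** Apply (15) to $A(x)$, whose first component sends $1$ to $x$ and whose second is $R_x$: $N(x)=R_x(N(1))=Cx$.

**Step 2: $xC\subseteq N(x)$.** The point is to move a diagonal pair by a twisted autotopism. Let $c\in C$. There is $g=(\alpha,R_c\alpha,R_c\alpha)\in\mathcal G$ with $\alpha(1)=1$. Put $u=\alpha^{-1}(x)$. Since $(u,u)\in O$, also $g(u,u)=(x,xc)\in O$.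

**Step 3: $N(x)\subseteq xC$.** Now we move a diagonal pair into the fiber over $1$. Let $(x,y)=g(1,1)$ with $g=(\alpha,\beta,\gamma)\in\mathcal G$, and choose $u$ with $\alpha(u)=1$. By (4),
$$y=\beta(1)=\alpha(u)\beta(1)=\gamma(u)=\alpha(1)\beta(u)=x\beta(u).$$
So $\beta(u)=x\backslash y$ and $g(u,u)=(1,x\backslash y)\in O$. Thus $x\backslash y\in C$ and $y\in xC$.

Finally $T_x(C)=L_x^{-1}(Cx)=L_x^{-1}(xC)=C$. $\square$

Now simplicity can act: "having the same fiber" is an invariant relation.

**Lemma 9.** Assume $\mathrm{LMlt}=\mathrm{RMlt}=\mathrm{Mlt}(Q)$.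

(a) The relation $x\approx x'\iff N(x)=N(x')$ is $\mathrm{Mlt}(Q)$-invariant. So $S=\{s:N(s)=N(1)\}$ is a normal subloop.

(b) If $S=1$, then every $T_x$ is an automorphism of $Q$, and $Q$ is Moufang.

(c) If $S=Q$, then $C=Q$.

*Proof.* (a) Let $f\in\mathrm{Mlt}(Q)=\mathrm{LMlt}$ and lift it to $(f,\beta,\gamma)\in\mathcal G$. By (15), $N(x)=N(x')$ implies $N(f(x))=\beta(N(x))=\beta(N(x'))=N(f(x'))$. Use Lemma 3.

(b) We show that $T_x$ has a lift without a twist. Now $\alpha:=T_x\in\mathrm{Inn}(Q)=\mathrm{Mlt}(Q)_1=\mathrm{LMlt}_1$. Take $c$ and $d=c^\lambda$ as in Lemma 6. Applying (15) at the point $1$ to $(L_d\alpha,\alpha,L_d\alpha)\in\mathcal G$ gives $\alpha(C)=N(d)$. By Lemma 8, $\alpha(C)=C=N(1)$. Hence $d\in S=1$, so $c=d^\rho=1$, and $(T_x,T_x,T_x)$ is an autotopism. So $T_x$ is an automorphism. By Proposition 1(c), $Q$ is Moufang.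

(c) $x\in N(x)=N(1)=C$ for all $x$. $\square$

For a simple nonassociative $Q$ there remains the case $C=Q$: every element of $Q$ is a twist. By Section 4, this case does occur for finite nonassociative simple Moufang loops, because $S=1$ would make all $T_x$ automorphisms.

## 8. If every element is a twist, the weak inverse property holds

**Definition.** A loop has the weak inverse property (WIP) if $a\,(da)^\rho=d^\rho$ for all $a,d$.

A group has it, as $a(a^{-1}d^{-1})=d^{-1}$; by Lemma 5(a) the same computation works in a Moufang loop.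

**Lemma 10.** If $Q$ is Osborn, $N(Q)=1$ and $C=Q$, then $Q$ has WIP.

*Proof.* **Step 1: produce two autotopisms with the same first component.** Let $d\in Q$ and $c=d^\rho$. As $c\in C$, there is $g=(\alpha,R_c\alpha,R_c\alpha)\in\mathcal G$ with $\alpha(1)=1$. By (3), $R_c\alpha L_u=L_{\alpha(u)}R_c\alpha$. By this and then (10) with $x=d$, $x^\rho=c$,
$$\alpha L_u\alpha^{-1}=R_c^{-1}L_{\alpha(u)}R_c=L_d^{-1}L_{d\alpha(u)} .$$
The left side is the first component of $gB(u)g^{-1}$, and the right side is that of $B(d)^{-1}B(d\alpha(u))$.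

**Step 2: compare the second components.** By (8) the two autotopisms coincide. So
$$R_c\alpha R_{u^\rho}^{-1}\alpha^{-1}R_c^{-1}=R_cR_{(d\alpha(u))^\rho}^{-1}.$$
Cancel $R_c$ on the left and invert: $R_c\alpha R_{u^\rho}\alpha^{-1}=R_{(d\alpha(u))^\rho}$. At $1$ this says $\alpha(u^\rho)c=(d\alpha(u))^\rho$.

**Step 3: read off WIP.** Since $g$ is an autotopism, $\alpha(u)\cdot\alpha(u^\rho)c=R_c\alpha(uu^\rho)=c$. Hence $\alpha(u)\,(d\alpha(u))^\rho=c=d^\rho$. Here $\alpha(u)$ is an arbitrary element, and so is $d$. $\square$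

## 9. Rotating autotopisms: WIP and trivial nucleus imply Moufang

WIP makes the relation $(uv)w=1$ cyclically symmetric, up to a twist by $J^2$. This rotates autotopisms into new ones, and each coincidence of first components is then an identity, by (8).

**Proposition 11.** An Osborn loop with WIP and $N(Q)=1$ is Moufang.

*Proof.* **Step 1: $J^2$ is an automorphism.** WIP says $L_aJR_a=J$, that is, $JR_aJ^{-1}=L_a^{-1}$. Let
$$\mathcal R=\{(u,v,w):(uv)w=1\}=\{(u,v,w):w=J(uv)\}.$$
By WIP, $vJ(uv)=J(u)$, so $w=J(uv)\iff vw=J(u)\iff J(vw)=J^2(u)$. In other words,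
$$(u,v,w)\in\mathcal R\iff\sigma(u,v,w):=(v,w,J^2(u))\in\mathcal R.$$
Since $\sigma^3=(J^2,J^2,J^2)$, we get $J^2(J(uv))=J(J^2(u)J^2(v))$ for all $u,v$; canceling $J$, $J^2(uv)=J^2(u)J^2(v)$. So $J^2\in\mathrm{Aut}(Q)$. From $J^{-1}L_xJ=R_x^{-1}$ we obtain $JL_xJ^{-1}=J^2R_x^{-1}J^{-2}$, and thus
$$JR_xJ^{-1}=L_x^{-1},\qquad JL_xJ^{-1}=R_{x^{\rho\rho}}^{-1}. \tag{16}$$

**Step 2: the rotation of autotopisms.** We turn the symmetry $\sigma$ into an operation on autotopisms. The triple $(\alpha,\beta,\gamma)$ is an autotopism if and only if $(\alpha,\beta,J\gamma J^{-1})$ maps $\mathcal R$ to itself: it sends $(u,v,J(uv))$ to $(\alpha(u),\beta(v),J\gamma(uv))$, and this is in $\mathcal R$ exactly when $\gamma(uv)=\alpha(u)\beta(v)$. Conjugating by $\sigma$, the triple $(\beta,J\gamma J^{-1},J^2\alpha J^{-2})$ also maps $\mathcal R$ to itself. As $J^2\alpha J^{-2}=J(J\alpha J^{-1})J^{-1}$,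
$$\zeta(\alpha,\beta,\gamma):=(\beta,\;J\gamma J^{-1},\;J\alpha J^{-1})$$
is again an autotopism. By (9) and (16),
$$B'(x):=\zeta B(x)=(R_{x^\rho}^{-1},\;L_x^{-1}R_{x^{\rho\rho}}^{-1},\;R_{x^{\rho\rho}}^{-1}),\qquad \zeta B'(x)=(L_x^{-1}R_{x^{\rho\rho}}^{-1},\;L_{x^{\rho\rho}},\;L_{x^\rho}). \tag{17}$$

**Step 3: inverses are two-sided, $x^{\rho\rho}=x$.** The autotopism $B(x)^{-1}B'(x^\rho)$ has first component $L_x^{-1}R_{x^{\rho\rho}}^{-1}$, the same as $\zeta B'(x)$, so by (8) the two are equal. Their second components, with $y=x^\rho$, give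
$$R_yL_y^{-1}R_{y^{\rho\rho}}^{-1}=L_{y^\rho}. \tag{18}$$
Let $\varphi=\varphi_y$. By (14), $\varphi=\varphi_{y^\rho}=\varphi_{y^{\rho\rho}}$. From $\varphi_{y^\rho}=L_yL_{y^\rho}$ we get $L_{y^\rho}=L_y^{-1}\varphi$. From (13) for $y^{\rho\rho}$ we get $\varphi(y^{\rho\rho})=(y^{\rho\rho})^{\lambda\lambda}=y$, and as $\varphi$ is an automorphism, $\varphi R_{y^{\rho\rho}}=R_y\varphi$. Now (18) becomes
$$R_yL_y^{-1}=L_{y^\rho}R_{y^{\rho\rho}}=L_y^{-1}\varphi R_{y^{\rho\rho}}=L_y^{-1}R_y\varphi,\quad\text{that is,}\quad L_yR_y=R_y\varphi L_y.$$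
On the other hand, by (9) and then (12), $R_yL_y=L_yR_{y^\rho}^{-1}=L_yR_y\varphi$. Together, $R_yL_y=R_y\varphi L_y\varphi$, so $L_y=\varphi L_y\varphi$. At $1$, and by (13), this says $y=\varphi(y)=y^{\lambda\lambda}$. As $x$ was arbitrary, so is $y$, and $J^2=\mathrm{id}$.

**Step 4: $(xu)^\rho=u^\rho x^\rho$.** We look for a second expression for $B(xu)$. By (10), $L_{xu}=L_x\,R_{x^\rho}^{-1}L_uR_{x^\rho}$, and $R_{x^\rho}^{-1}$ is the first component of $B'(x)$. So $B(xu)$ and $B(x)B'(x)B(u)B'(x)^{-1}$ have the same first component, and they coincide by (8). Since $x^{\rho\rho}=x$, the second component of $B'(x)$ is $L_x^{-1}R_x^{-1}$. Comparing the inverses of the second components,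
$$R_{(xu)^\rho}=L_x^{-1}R_x^{-1}\,R_{u^\rho}\,R_xL_x\,R_{x^\rho}=L_x^{-1}R_x^{-1}R_{u^\rho}L_x ,$$
where the last equality uses $R_xL_xR_{x^\rho}=L_x$ from (9). So $R_xL_xR_{(xu)^\rho}=R_{u^\rho}L_x$. Replace $R_xL_x$ by $L_xR_{x^\rho}^{-1}$ and use (11):
$$R_{x^\rho}^{-1}R_{(xu)^\rho}=L_x^{-1}R_{u^\rho}L_x=R_{x^\rho}^{-1}R_{u^\rho x^\rho}.$$
Hence $(xu)^\rho=u^\rho x^\rho$.

**Step 5: conclusion.** We verify the criterion of Proposition 1(b). By WIP and Step 4, $x^\rho=u(xu)^\rho=u(u^\rho x^\rho)$ for all $u,x$, so $L_uL_{u^\rho}=\mathrm{id}$ for all $u$. With $u=x^\lambda$ this is $L_{x^\lambda}L_x=\mathrm{id}$ for all $x$, and $Q$ is Moufang by Proposition 1(b). $\square$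

## 10. Proof of Theorem 2

Let $Q$ be a simple Osborn loop. If $Q$ is a group, it is Moufang. Assume $Q$ is not associative. Then $N(Q)\neq Q$, and $N(Q)$ is a normal subloop, so $N(Q)=1$. The normal subloop $U$ of Lemma 7 is not $1$, because $Q/U$ is a group and $Q$ is not. So $U=Q$, and $\mathrm{LMlt}=\mathrm{RMlt}=\mathrm{Mlt}(Q)$ by Lemma 7. Therefore Lemma 9 applies, and its normal subloop $S$ is $1$ or $Q$.

If $S=1$, then $Q$ is Moufang by Lemma 9(b). If $S=Q$, then $C=Q$ by Lemma 9(c), so $Q$ has WIP by Lemma 10, and $Q$ is Moufang by Proposition 11.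

Since a proper Osborn loop is by definition not Moufang, no simple proper Osborn loop exists. $\square$

## 11. Finite simple loops, isotopes, and loops without group quotients

The same lemmas give three further statements. For the first, recall that the Paige loops are the loops of norm-one elements in the split octonion algebras over finite fields, taken modulo $\{\pm1\}$, and that they are finite, simple, nonassociative and Moufang.

**Corollary 12.** The finite simple Osborn loops are exactly the finite simple groups and the Paige loops.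

*Proof.* By Theorem 2 a finite simple Osborn loop is Moufang. If it is not a group, then it is a Paige loop, by Liebeck's theorem that a finite nonassociative simple Moufang loop is a Paige loop (M. Liebeck, *The classification of finite simple Moufang loops*, Math. Proc. Cambridge Philos. Soc. 102 (1987)). Conversely, groups and Moufang loops are Osborn, by Lemma 5(a). $\square$

A loop $(Q',\circ)$ is an isotope of $Q$ if there are bijections $\alpha,\beta,\gamma\colon Q\to Q'$ with $\alpha(u)\circ\beta(v)=\gamma(uv)$. It is a textbook fact that each loop isotope is isomorphic to one of the form $u\circ v=(u/q)(p\backslash v)$ on the set $Q$, whose identity is $pq$. The case $q=1$ occurs in (c) below.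

**Theorem 13.** For an Osborn loop $Q$ with $N(Q)=1$ (simple or not), the following are equivalent: (a) $Q$ is Moufang; (b) $Q$ has WIP; (c) for each $p\in Q$ the isotope $u\circ v=u(p\backslash v)$ is Osborn; (d) all isotopes of $Q$ are Osborn.

*Proof.* (a)⇒(d): isotopes of Moufang loops are Moufang (Bruck, *A Survey of Binary Systems*), and Moufang loops are Osborn. (d)⇒(c) is clear, and (b)⇒(a) is Proposition 11.

(c)⇒(b): we carry the autotopism "$B(x)$ of $\circ$" back to $Q$ and compare it with elements of $\mathcal G$. The identity of $\circ$ is $p$, as $u\circ p=u$ and $p\circ v=v$. The translations are $L^\circ_x=L_xL_p^{-1}$ and $R^\circ_v=R_{p\backslash v}$. The right inverse $x'$ of $x$ satisfies $x(p\backslash x')=p$, so $p\backslash x'=x\backslash p$ and $R^\circ_{x'}=R_{x\backslash p}$. As $\circ$ is Osborn, (9) gives an autotopism $(L_xL_p^{-1},R_{x\backslash p}^{-1},\,\cdot\,)$ of $\circ$. If $(\alpha,\beta,\gamma)$ is an autotopism of $\circ$, then $\alpha(u)\cdot L_p^{-1}\beta(v)=\gamma(u\cdot L_p^{-1}(v))$; putting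 $v=L_p(w)$, we see that $(\alpha,L_p^{-1}\beta L_p,\gamma)$ is an autotopism of $Q$. So $(L_xL_p^{-1},\,L_p^{-1}R_{x\backslash p}^{-1}L_p,\,\cdot\,)$ is an autotopism of $Q$. It has the same first component as $B(x)B(p)^{-1}$, so by (8) the two are equal. By (11), $L_p^{-1}R_{x\backslash p}L_p=R_{p^\rho}^{-1}R_{(x\backslash p)p^\rho}$. Comparing second components,
$$R_{(x\backslash p)p^\rho}^{-1}R_{p^\rho}=R_{x^\rho}^{-1}R_{p^\rho},$$
so $(x\backslash p)p^\rho=x^\rho$. With $p=xw$ this is $w(xw)^\rho=x^\rho$ for all $x,w$, which is WIP. $\square$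

**Theorem 14.** Let $Q$ be an Osborn loop having no nontrivial group as a quotient.

(i) $S=\{s:sC=C\}$ is a normal subloop, and $Q/S$ is a Moufang loop all of whose maps $T_x$ are automorphisms (so cubes are nuclear in $Q/S$).

(ii) If $Q$ is finite, then $\mathcal G$ is transitive on $Q\times Q$. In particular, $Q$ is isomorphic to all its loop isotopes.

(iii) If $Q$ is finite and $N(Q)=1$, then $Q$ is Moufang.

Hence a finite proper Osborn loop with trivial nucleus, if one exists, must have a nontrivial group quotient.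

*Proof.* (i) **Step 1: the hypothesis of Lemma 9.** By Lemma 7, $Q/U$ is a group, so $U=Q$ and $\mathrm{LMlt}=\mathrm{RMlt}=\mathrm{Mlt}(Q)$. By Lemma 8, $sC=N(s)$, so $S$ is the normal subloop of Lemma 9(a), and its cosets are the classes of $\approx$. Let $P=Q/S$. It is an Osborn loop, as identity (1) passes to quotients, and a quotient of $P$ is a quotient of $Q$, so $P$ has no nontrivial group quotient either. Thus Lemma 9 applies to $P$ as well.

**Step 2: the fibers of $Q$ are unions of cosets of $S$.** For $s\in S$ we have $Cs=N(s)=C$, so $cS\subseteq C$ for every $c\in C$. So $C$ is a union of cosets. By (15) with $B(x)$, $N(x)=R_{x^\rho}^{-1}(C)$; this is also a union of cosets, since $\mathrm{Mlt}(Q)$ permutes the cosets.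

**Step 3: the subloop of Lemma 9 for $P$ is trivial.** The group $\mathcal G(P)$ is generated by the maps induced by the $B(x)$, so the orbit $O_P$ of $(\bar1,\bar1)$ is the image of $O$. Hence $N_P(\bar x)$ is the union of the images of the $N(x')$ with $x'\in xS$. All of these sets $N(x')$ equal $N(x)$, as $x'\approx x$. So $N_P(\bar x)$ is the image of $N(x)$. If $N_P(\bar x)=N_P(\bar1)$, then $N(x)$ and $N(1)$ have the same image; being unions of cosets, they are equal, so $x\in S$ and $\bar x=\bar1$. By Lemma 9(b), $P$ is Moufang and all its $T_x$ are automorphisms. By Lemma 5(c), $x^3\in N(P)$ for all $x\in P$.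

(ii) Let $Q$ be finite. **Step 1: $P$ is trivial.** The loop $P/N(P)$ is a finite Moufang loop in which $x^3=1$ for all $x$. If $x=x^{-1}$, then $xx=1$, so $x=x(xx)=x^3=1$. Pairing $x$ with $x^{-1}\ne x$ for $x\ne1$ shows that the order of $P/N(P)$ is odd. By the theorem of Glauberman quoted in Section 4, it is solvable. So if it were nontrivial, it would have a nontrivial abelian group as a quotient, and then so would $Q$, contrary to hypothesis. Thus $P=N(P)$ is a group, and as it is a quotient of $Q$, $P=1$.

**Step 2: transitivity and isotopes.** Now $S=Q$, so $N(x)=N(1)=C=Q$ for all $x$ by Lemma 9(c). That is, $O=Q\times Q$. Given $p,q\in Q$, let $(\alpha,\beta,\gamma)\in\mathcal G$ send $(1,1)$ to $(p,q)$. By (4), $\gamma(u)=\alpha(u)q=p\beta(u)$, so $\alpha(u)=\gamma(u)/q$ and $\beta(v)=p\backslash\gamma(v)$. Hence $\gamma(uv)=\alpha(u)\beta(v)=(\gamma(u)/q)(p\backslash\gamma(v))$. So $\gamma$ is an isomorphism of $Q$ onto the isotope $u\circ v=(u/q)(p\backslash v)$, and every loop isotope is isomorphic to one of these.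

(iii) By (ii), $C=Q$. Lemma 10 gives WIP, and Proposition 11 shows that $Q$ is Moufang. The last sentence of the theorem follows, as a proper Osborn loop is not Moufang. $\square$

The arguments in these notes do not settle whether there is a proper Osborn loop with trivial nucleus outside the range of Theorems 13 and 14. By Theorem 2 such a loop cannot be simple.
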